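# How large can a non-compression space of symmetric matrices of bounded rank be?

Throughout, $\mathbb K$ is an algebraically closed field with $\operatorname{char}\mathbb K\neq 2$, and $S_n$ is the space of symmetric $n\times n$ matrices over $\mathbb K$. We fix integers $3\le r\le n$ and write $\rho=r-1$, so that $2\le\rho\le n-1$. A matrix $M\in S_n$ is viewed, as convenient, as a bilinear form, as a quadratic form, or as a linear map $\mathbb K^n\to(\mathbb K^n)^*$. For a subspace $W\subset\mathbb K^n$, $W^\perp\subset(\mathbb K^n)^*$ is its annihilator. For a form $M$ and a subspace $Z$, $M|_{Z\times Z}$ is the restricted form, while $M|_Z$ is the restricted map $Z\to(\mathbb K^n)^*$.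

## 1. Bounded rank and compression: a first guess and three tests

There is an obvious way to build linear spaces of symmetric matrices of rank less than $r$, by forcing blocks of zeros.

**Definition (compression space).** Let $0\le s\le\frac{r-1}2=\frac\rho2$. A subspace $Q\subset S_n$ is an *$s$-compression space* if there are subspaces $U\subseteq V\subseteq\mathbb K^n$ with
$$\dim U=n-r+1+s=n-\rho+s,\qquad \dim V=n-s,$$
such that $u^tMv=0$ for all $M\in Q$, $u\in U$, $v\in V$. It is a *compression space* if it is an $s$-compression space for some such $s$. When we need to show the rank bound, we say *$\rho$-compression space*.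

Choose a basis of $\mathbb K^n$ that ends with a basis of $U$, preceded by vectors completing it to a basis of $V$. The condition then says that all $M\in Q$ have the form
$$\begin{pmatrix} * & * & * \\ * & * & 0 \\ * & 0 & 0\end{pmatrix}\qquad\text{with diagonal blocks of sizes } s,\ \rho-2s,\ n-\rho+s .$$
Every such $M$ maps $U$ into $V^\perp$, which has dimension $s$. So $\dim\ker M\ge(n-\rho+s)-s=n-\rho$, that is, $\operatorname{rk}M\le\rho<r$. A subspace of a compression space is again a compression space.

For $n=r=3$ there are two types. For $s=0$ only the upper left $2\times2$ block is nonzero; for $s=1$ only the first row and the first column are nonzero.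

Let $SD^r_n\subset\mathbb P^{\binom{n+1}2-1}$ be the subscheme cut out by the $r\times r$ minors of the generic symmetric $n\times n$ matrix. Its Fano scheme $\mathbf F_k(SD^r_n)$, a subscheme of $\mathrm{Gr}(k+1,\binom{n+1}2)$, parameterizes the $k$-planes contained in $SD^r_n$. Its closed points are the $(k+1)$-dimensional subspaces $Q\subset S_n$ all of whose matrices have rank less than $r$. A point $[Q]$ is a *non-compression point* if $Q$ is not a compression space. We want to know the largest $k$ for which there is a non-compression point, given $n$ and $r$. The problem is taken from Ahmad Mokhtar, "Fano schemes of symmetric matrices of bounded rank", arXiv:2310.07025 (2023).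

The first guess is that there is no such $k$: rank less than $r$ on a whole linear space should force zero blocks.

**Test 1: $r=3$.** Let $E\subset S_n$ consist of matrices of rank $\le2$. If all have rank $\le1$, then $\dim E\le 1$, because two independent matrices $\ell\ell^t$, $mm^t$ have a sum of rank $2$; so $E$ is a $0$-compression space. Otherwise pick $A\in E$ of rank $2$. After a congruence, $A=\begin{pmatrix}0&1\\1&0\end{pmatrix}\oplus0$. Let $M\in E$, with $2\times(n-2)$ upper right block having rows $p$ and $q$. The minor of $A+tM$ with rows $1,2,i$ and columns $1,2,j$ (where $i,j\ge3$) is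
$$\det\begin{pmatrix}tm_{11}&1+tm_{12}&tp_j\\1+tm_{12}&tm_{22}&tq_j\\tp_i&tq_i&tm_{ij}\end{pmatrix}=0\qquad\text{for all }t.$$
The coefficient of $t$ gives $m_{ij}=0$. The coefficient of $t^2$ then gives $p_iq_j+p_jq_i=0$. If $p_i\neq0$, then $2p_iq_i=0$ gives $q_i=0$, and then $p_iq_j=0$ for all $j$. So $p=0$ or $q=0$. Hence $E$ is the union of the subspaces $\{p=0\}$ and $\{q=0\}$, so it equals one of them; by symmetry say $q=0$ on $E$. The coefficient of $t^3$ is now $-m_{22}p_ip_j$. If $p$ is not identically zero on $E$, then $m_{22}=0$ on the dense set where $p\ne0$, hence on $E$, and only the first row and column survive: a $1$-compression space. If $p=0$ on $E$, only the upper left $2\times2$ block survives: a $0$-compression space. The guess is right for $r=3$.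

For the other tests we need a way to recognize non-compression spaces. The *generic rank* of a linear space of maps is the maximal rank of its elements.

**Lemma 1.** Let $E\subset S_n$ have generic rank exactly $\rho$, let $Z$ be the span of the kernels of all its rank-$\rho$ elements, and let $U\subset V$, $s'$ exhibit $E$ as a $\rho$-compression space. Then $Z\subset U$, and $Z$ is totally isotropic for $E$. In particular, if $Z$ is not totally isotropic for $E$, then $E$ is not a $\rho$-compression space.

*Proof.* A rank-$\rho$ element $M$ maps $U$ into $V^\perp$, of dimension $s'$. So $\dim(\ker M\cap U)\ge\dim U-s'=n-\rho=\dim\ker M$, i.e. $\ker M\subset U$. And $U$ is totally isotropic because $U\subset V$. $\square$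

**Test 2: $r=5$, $n=5$.** On $\mathbb K^5$ with coordinates $(a,b,c_0,c_1,c_2)$, consider the net (three-dimensional space) $N_5$ of quadratic forms spanned by the $2\times2$ minors of $\begin{pmatrix}a&c_0&c_1\\b&c_1&c_2\end{pmatrix}$:
$$q_t=t_1(c_0c_2-c_1^2)+t_2(bc_1-ac_2)+t_3(ac_1-bc_0).$$
Twice its matrix is
$$\begin{pmatrix}0&0&0&t_3&-t_2\\0&0&-t_3&t_2&0\\0&-t_3&0&0&t_1\\t_3&t_2&0&-2t_1&0\\-t_2&0&t_1&0&0\end{pmatrix},\qquad\text{and it kills}\qquad v(t)=(t_1t_2,\;t_1t_3,\;t_2^2,\;t_2t_3,\;t_3^2),$$
as one checks row by row. Since $v(t)\neq0$ for $(t_2,t_3)\ne0$, all members have rank $\le4$, and $t=(0,0,1)$ gives rank $4$. So for generic $t$ the kernel is the line $\langle v(t)\rangle$. The five coordinates of $v(t)$ are linearly independent quadratic forms in $t$, so the vectors $v(t)$, for $t$ in any dense open set, span $\mathbb K^5$. Thus $Z=\mathbb K^5$, which is not totally isotropic. By Lemma 1, $N_5$ is not a compression space. The guess is wrong for $r=5$.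

**Test 3: $r=6$, $n=6$.** For $t\in\mathbb K^3$ let $S(t)$ be the matrix of $c\mapsto t\times c$; it is skew, and for $t\neq0$ it has rank $2$ and kernel $\langle t\rangle$. Consider the $9$-dimensional space
$$\mathcal A_0=\left\{\begin{pmatrix}P&S(t)\\S(t)^t&0\end{pmatrix}:P\in S_3,\ t\in\mathbb K^3\right\}.$$
The ranks are at most $3+2=5$. A vector $(p,c)$ is in the kernel iff $t\times p=0$ and $Pp+t\times c=0$. For $t\ne0$ this means $p=\lambda t$, and taking the dot product of the second equation with $t$ gives $\lambda\,t^tPt=0$. So if $t^tPt\ne0$, the kernel is $\langle(0,t)\rangle$, and the generic rank is $5$. Here $Z=0\oplus\mathbb K^3$ is totally isotropic, so the last sentence of Lemma 1 does not apply. Still, if $U\subset V$, $s'$ exhibit a compression, then $Z\subset U$, and $V^\perp$ contains all $M(0,c)=(S(t)c,0)$. These span a three-dimensional space, so $s'\ge3$, while $s'\le\frac52$. This is a contradiction, so $\mathcal A_0$ is not a compression space. For $n=r=6$ there is a non-compression point with $k=8$.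

Two different mechanisms are at work. In Test 2 the span of the kernels is not isotropic. In Test 3 it is isotropic, and the skew net $\{S(t)\}$ sits in an off-diagonal block.

## 2. The value of $k_{\max}$

**Theorem 2.** Let $3\le r\le n$.

* If $r\in\{3,4\}$, then for every $n\ge r$ and every $k$, $\mathbf F_k(SD^r_n)$ has no non-compression point; no such $k$ exists. If $r\ge5$, non-compression points exist, and the largest $k$ is as follows.
* $r=5$: $\;k_{\max}=2$ (every $n\ge5$).
* $r\ge6$ even, $s=\frac{r-6}2$: $\;k_{\max}=\max\left\{\binom{r-2}2+2,\;ns-\binom s2+8\right\}$.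
* $r\ge7$ odd, $s=\frac{r-5}2$: $\;k_{\max}=\max\left\{\binom{r-2}2+2,\;ns-\binom s2+2\right\}$.

**Theorem 3.** Let $r\ge5$.

(a) $\mathbf F_k(SD^r_n)$ has a non-compression point if and only if $2\le k\le k_{\max}$.

(b) The non-compression spaces of dimension $k_{\max}+1$ are, up to congruence, exactly the spaces $\mathcal A_s$, $\mathcal B_s$, $\mathcal B'_s$ of Section 8 (in their stated ranges) whose dimension is $k_{\max}+1$.

For instance, $k_{\max}=8$ for $r=6$; it is $\max\{12,n+2\}$ for $r=7$, and $\max\{17,n+8\}$ for $r=8$. So Tests 2 and 3 are extremal.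

The source recalls the following bound of de Seguins Pazzis. Let $\kappa(s)=\binom{n+1}2-\binom{a+1}2-ab-1$, with $a=n-r+1+s$ and $b=r-1-2s$, be the projective dimension of a maximal $s$-compression space, and let $s_{\max}=\lfloor\frac{r-1}2\rfloor$. If $k>\max\{\kappa(1),\kappa(s_{\max}-1)\}$, then all closed points of $\mathbf F_k(SD^r_n)$ are compression spaces. A second guess would be that $k_{\max}$ equals this threshold. For $r=5$ we have $s_{\max}=2$, and the threshold is $\kappa(1)=\binom{n+1}2-\binom{n-2}2-2(n-3)-1=n+2$. Theorem 2 says that the true value is $2$ for every $n$.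

## 3. Kernels of elements of maximal rank

For a linear space $E$ of maps and vectors $k,k_1,\dots,k_j$ put
$$Ek=\{Mk:M\in E\},\qquad E_k=\{M\in E:Mk=0\},\qquad E_{k_1\cdots k_j}=\bigcap_iE_{k_i}.$$
So $\dim E=\dim Ek+\dim E_k$. We use the same letter for a projective variety and its affine cone. "Generic" means "in a dense open subset of the irreducible variety in question". The number $\dim Ek$ is the rank of the map $E\to\mathbb K^z$, $M\mapsto Mk$, which depends linearly on $k$. So $\{k:\dim Ek\ge j\}$ is open.

**Density principle.** Let $B$ be a linear space of maps of generic rank $\tau$. Its rank-$\tau$ elements form a dense open, irreducible subset $B^\circ$. For a fixed functional $f$, the set of $A\in B^\circ$ with $\ker A\subset\ker f$ is closed in $B^\circ$, because the condition says that $A$ with the extra row $f$ still has rank $\le\tau$. For a fixed vector $y$, the condition $y\in\operatorname{Im}A$ is closed as well, because it says that $A$ with the extra column $y$ has rank $\le\tau$. So if "$\ker A\subset W$" for a fixed subspace $W$, or "$y\in\operatorname{Im}A$",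 holds for a dense set of $A\in B^\circ$, it holds for all $A\in B^\circ$.

The next lemma extracts what one element of maximal rank says about all others.

**Lemma 4.** (a) Let $B\subset\mathrm{Hom}(\mathbb K^d,\mathbb K^z)$ have generic rank $\tau$, and let $A\in B$ have rank $\tau$. Then $M(\ker A)\subset\operatorname{Im}A$ for all $M\in B$.

(b) Let $E\subset S_n$ have generic rank $\rho$, $A\in E$ of rank $\rho$, $k\in\ker A$. Then $k^tMk=0$ for all $M\in E$, and $\dim Ek\le\rho/2$.

*Proof.* Choose bases (in (b): use a congruence) such that $A=\begin{pmatrix}A_1&0\\0&0\end{pmatrix}$ with $A_1$ invertible, and write $M=\begin{pmatrix}M_{11}&M_{12}\\M_{21}&M_{22}\end{pmatrix}$. The minors of $A+tM$ of size one more than the generic rank vanish for all $t\in\mathbb K$, hence identically in $t$. Over $\mathbb K[[t]]$ the block $A_1+tM_{11}$ is invertible, so the Schur complement must vanish: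
$$tM_{22}-t^2M_{21}(A_1+tM_{11})^{-1}M_{12}=0.$$
The coefficients of $t$ and $t^2$ give $M_{22}=0$ and $M_{21}A_1^{-1}M_{12}=0$.

The equation $M_{22}=0$ is (a), and also the first claim of (b), since $k=(0,k_2)$ and $k^tMk=k_2^tM_{22}k_2$. For the second claim of (b), $Mk=(M_{12}k_2,0)$, so $Ek$ is a linear subspace of $\operatorname{Im}A\cong\mathbb K^\rho$. Each of its vectors satisfies $(M_{12}k_2)^tA_1^{-1}(M_{12}k_2)=k_2^tM_{21}A_1^{-1}M_{12}k_2=0$, so it is isotropic for the nondegenerate symmetric form $A_1^{-1}$. As $\operatorname{char}\mathbb K\ne2$, a linear space of isotropic vectors is totally isotropic, so its dimension is at most $\rho/2$. $\square$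

**Definition (kernel variety).** Let $0\ne B\subset\mathrm{Hom}(\mathbb K^d,\mathbb K^z)$ have generic rank $\tau<d$. Put
$$I=\{([A],[k]):A\in B,\ \operatorname{rk}A=\tau,\ Ak=0\}\subset\mathbb P(B)\times\mathbb P^{d-1}.$$
The *kernel variety* $X\subset\mathbb P^{d-1}$ of $B$ is the closure of the image of $I$, and $\sigma=\max_{k\in X}\dim Bk$.

The set $I$ is a $\mathbb P^{d-\tau-1}$-bundle over a dense open subset of $\mathbb P(B)$. So it is irreducible of dimension $(\dim B-1)+(d-\tau-1)$, and $X$ is irreducible. We fix a dense open subset $\Omega\subset X$ that is contained in the image of $I$ (which exists by Chevalley's theorem) and on which $\dim Bk=\sigma$. For $k\in\Omega$ the fibre of $I$ over $[k]$ consists of the rank-$\tau$ points of $\mathbb P(B_k)$. It is nonempty and open in $\mathbb P(B_k)$, so it has dimension $\dim B-\sigma-1$. In particular the rank-$\tau$ elements are dense in $B_k$ for $k\in\Omega$. Subtracting dimensions,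
$$\dim X=\sigma+d-\tau-1.\tag{1}$$

Two examples. For $B=\{S(t)\}$ we have $d=3$, $\tau=2$, $X=\mathbb P^2$, and $Bk=\{t\times k\}$ has dimension $\sigma=2$; (1) reads $2=2+3-2-1$. For $N_5$, $X$ is the closure of $\{v(t)\}$. The map $[t]\mapsto[v(t)]$ is injective where $t_2t_3\ne0$ (from $v(t)$ one reads off $t_2:t_3$ and then $t_1$), so $\dim X=2$, and (1), with $d=5$ and $\tau=4$, gives $\sigma=2$. By Lemma 4(b), $2=\rho/2$ is the largest possible value.

## 4. What a single matrix of maximal rank gives, and what it cannot give

A sensible first approach fixes one $A\in E$ of rank $\rho$ and counts. The forms $M\in E$ with $M|_{\ker A}=0$ are forms on $\mathbb K^n/\ker A$, so they contribute at most $\binom{\rho+1}2$. A basis of $\ker A$ has $n-\rho$ vectors $k$, and by Lemma 4(b) each contributes at most $\dim Ek\le\lfloor\rho/2\rfloor$. Hence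
$$\dim E\le\binom{\rho+1}2+(n-\rho)\lfloor\rho/2\rfloor.$$
For $r=5$ this bound is $2n+2$, while by Theorem 2 the truth for non-compression spaces is $3$. The point where the approach stops is clear. The estimate never uses that $E$ is not a compression space, and the space
$$\left\{\begin{pmatrix}P&B\\B^t&0\end{pmatrix}:P\in S_2,\ B\in\mathbb K^{2\times(n-2)}\right\}\tag{2}$$
has generic rank $4$ (take $\operatorname{rk}B=2$) and dimension $3+2(n-2)=2n-1$. It is a $2$-compression space. So no argument that sees only a single $A$ can get below $2n-1$.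

What distinguishes (2) from $N_5$ and $\mathcal A_0$ is how the kernels move. In (2) the kernels span $Z=0\oplus\mathbb K^{n-2}$, which is isotropic, and all images $MZ$ lie in one space of dimension $2$. In $N_5$ the span $Z$ is not isotropic. In $\mathcal A_0$ the images $MZ$ do not all lie in a space of dimension $2$, although each has dimension at most $2$. So we take all kernels at once. We look at their span $Z$ and split $E$ according to $M|_{Z\times Z}$ and $M|_Z$. If $M|_{Z\times Z}$ is not always $0$, these forms are quadrics vanishing on $X$, and the number of such quadrics is bounded. If it is always $0$, we are left with a rectangular space of maps whose kernels span, and moving the kernel vector makes the possible images intersect in smaller spaces. The next two sections treat these two tools.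

## 5. Quadrics through a nondegenerate variety, and spaces of maps of rank at most one

**Lemma 5.** Let $X\subset\mathbb P^N$ be irreducible, closed, nondegenerate, of codimension $c$. The space $I_2(X)$ of quadratic forms vanishing on $X$ has dimension $\le\binom{c+1}2$.

*Proof.* Induction on $c$. For $c=0$ we have $X=\mathbb P^N$ and $I_2(X)=0$. Let $c\ge1$; then $X$ is not a linear space, because it is nondegenerate.

**Step 1: find a good center of projection.** If for all smooth $x\in X$ and all $y\in X$ the line $xy$ lay in $X$, then, by closedness and since smooth points are dense, this would hold for all $x,y\in X$, and $X$ would be linear. So there are a smooth $x\in X$ and $y\in X$ such that the line $xy$ is not contained in $X$.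

**Step 2: the projection keeps the dimension.** Let $X'\subset\mathbb P^{N-1}$ be the closure of the image of $X\setminus\{x\}$ under projection from $x$. It is irreducible and nondegenerate. If $\dim X'<\dim X$, all nonempty fibres of $X\setminus\{x\}\to X'$ would be positive-dimensional. Each fibre is a closed subset of a line through $x$ with $x$ removed, so it would be the whole punctured line, and $X$ would contain all lines $xy$ with $y\in X\setminus\{x\}$. This contradicts Step 1. So $\dim X'=\dim X$, and $X'$ has codimension $c-1$.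

**Step 3: count.** Write $q(\cdot,\cdot)$ for the polar form of $q$. The forms $q\in I_2(X)$ with $q(x,\cdot)=0$ descend to forms in $I_2(X')$, so they form a space of dimension $\le\binom c2$. For every $q\in I_2(X)$ the functional $q(x,\cdot)$ vanishes on the affine tangent space of $X$ at $x$, which has dimension $\dim X+1$ because $x$ is smooth. So the functionals $q(x,\cdot)$ form a space of dimension at most $(N+1)-(\dim X+1)=c$. Altogether $\dim I_2(X)\le c+\binom c2=\binom{c+1}2$. $\square$

For the kernel variety of $N_5$, a surface in $\mathbb P^4$ with $c=2$, the bound is $3$, and the net $N_5$ attains it.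

**Lemma 6.** A linear space of maps of rank $\le1$ either has all images in one common line, or consists of maps $f\otimes y\colon k\mapsto f(k)y$ with one fixed functional $f$.

*Proof.* If $f_1\otimes y_1$ and $f_2\otimes y_2$ are nonzero and their sum has rank $\le1$, then $f_1,f_2$ are proportional or $y_1,y_2$ are. If the images do not all lie in one line, there are two elements with $y_1,y_2$ independent; then $f_1,f_2$ are proportional. Any other nonzero $f_3\otimes y_3$ has $y_3$ independent of $y_1$ or of $y_2$, so $f_3$ is proportional to the same functional. $\square$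

## 6. Rectangular spaces of maps whose kernels span

**Lemma 7.** Let $B\subset\mathrm{Hom}(\mathbb K^d,\mathbb K^z)$ have generic rank $\tau<d$. Assume that the kernels of its rank-$\tau$ elements span $\mathbb K^d$, and that no $\tau$-dimensional $V\subset\mathbb K^z$ contains all images. Then $\tau\ge2$ and
$$\dim B\le(\tau-2)d+3.$$
If equality holds, then $\sigma=\tau$.

The skew net $\{S(t)\}$ has $d=3$, $\tau=2$ and dimension $3$; it attains the bound.

*Proof.* **Step 1: small $\tau$, and the counting formula.** If $\tau=0$, then $V=0$ contains all images. If $\tau=1$, Lemma 6 says that either all images lie in a line, which the hypothesis excludes, or $B$ consists of maps $f\otimes y$, and then all kernels equal $\ker f$ and do not span. So $\tau\ge2$ and $d\ge3$. Let $X,\sigma,\Omega$ be as in Section 3. By hypothesis $X$ spans $\mathbb K^d$. Since $\dim X\le d-1$, (1) gives $\sigma\le\tau$. Write $W_k=Bk$ and $W_i=W_{k_i}$. For any basis $k_1,\dots,k_d$ of $\mathbb K^d$, evaluating successively at $k_1,k_2,\dots$ gives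
$$\dim B=\sum_{j=1}^d\dim B_{k_1\cdots k_{j-1}}k_j.\tag{3}$$
The trivial bound for each term is $\sigma\le\tau$. We need to choose the basis so that almost all terms are at most $\tau-2$. Note that, by the second hypothesis, for every $V\subset\mathbb K^z$ with $\dim V\le\tau$ the set $\{k:Bk\subset V\}$ is a proper subspace of $\mathbb K^d$. Since $X$ is irreducible and spans, the complement of this subspace in $\Omega$ is dense in $X$, and so spans $\mathbb K^d$.

**Step 2: the case $\sigma\le\tau-2$.** Take a basis in $X$. All terms of (3) are $\le\tau-2$, so $\dim B\le d(\tau-2)$.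

**Step 3: the case $\sigma=\tau-1$.** Let $k\in\Omega$. The rank-$\tau$ elements $A$ are dense in $B_k$, and $W_k\subset\operatorname{Im}A$ by Lemma 4(a). Since $\dim W_k=\tau-1$, $A$ mod $W_k$ has rank $1$. By density, $B_k$ mod $W_k$ is a space of maps of rank $\le1$, and Lemma 6 leaves two alternatives.

(i) *Suppose that for some $k_1\in\Omega$ the images of all $A\in B_{k_1}$ lie in one $V_1=W_1+(\text{line})$, $\dim V_1=\tau$.* Complete $k_1$ to a basis by vectors $k_2,\dots,k_d\in\Omega$ with $Bk_j\not\subset V_1$; this is possible by the last remark of Step 1. For $j\ge2$ the $j$-th term of (3) is the dimension of a subspace of $V_1\cap W_j$, and $W_j\not\subset V_1$, so it is $\le\tau-2$. Hence $\dim B\le(\tau-1)+(d-1)(\tau-2)=(\tau-2)d+1$.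

(ii) *Otherwise, for every $k\in\Omega$ there is a functional $f_k\neq0$ such that each $A\in B_k$ satisfies $A\equiv f_k\otimes y_A$ mod $W_k$.* Fix $k_1\in\Omega$ and $f_1=f_{k_1}$. Since $Ak_1=0$ for all $A\in B_{k_1}$ and some $y_A\ne0$, we have $f_1(k_1)=0$. Choose $k_2\in\Omega$ with $f_1(k_2)\neq0$; it is independent of $k_1$. If $A\in B_{k_1k_2}$, then $0=Ak_2\equiv f_1(k_2)y_A$, so $y_A=0$ and $\operatorname{Im}A\subset W_1$. As $\dim W_1<\tau$, we can choose $k_3,\dots,k_d\in\Omega$ with $W_j\not\subset W_1$, completing a basis. For $j\ge3$ the $j$-th term of (3) lies in $W_1\cap W_j\subsetneq W_j$, so it is $\le\tau-2$. Hence $\dim B\le2(\tau-1)+(d-2)(\tau-2)=(\tau-2)d+2$.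

**Step 4: the case $\sigma=\tau$.** By (1), $X=\mathbb P^{d-1}$. For $k\in\Omega$ and $A\in B_k$ of rank $\tau$, Lemma 4(a) gives $W_k\subset\operatorname{Im}A$, and both have dimension $\tau$. So $\operatorname{Im}A=W_k=:V_k$, and by density all elements of $B_k$ have image in $V_k$. Write $V_i=V_{k_i}$. Choose $k_1\in\Omega$, and $k_2\in\Omega$ with $V_2\not\subset V_1$. Then $k_1,k_2$ are independent and $\dim V_1\cap V_2\le\tau-1$.

*Claim: there is $k_3\in\Omega$, independent of $k_1,k_2$, with $\dim V_1\cap V_2\cap V_3\le\tau-2$.* This is clear if $\dim V_1\cap V_2\le\tau-2$. Otherwise let $R=V_1\cap V_2$, $\dim R=\tau-1$. The set $\{k\in\Omega:R\subset V_k\}$ is closed in $\Omega$, since $\dim V_k$ is constant there and the condition says $\dim(V_k+R)\le\tau$. If it is not all of $\Omega$, then its complement is open and dense in $\mathbb P^{d-1}$, and any $k_3$ there that is independent of $k_1,k_2$ works. Suppose it is all of $\Omega$. Then $(B\bmod R)k$ has dimension $1$ for $k\in\Omega$, hence dimension $\le1$ for all $k\in\mathbb K^d$. So the maps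
$$B\to\mathbb K^z/R,\qquad M\mapsto Mk\bmod R\qquad(k\in\mathbb K^d)$$
form a linear space of maps of rank $\le1$, and Lemma 6 applies to it. If all their images lie in a common line, then all images of $B$ lie in a $\tau$-dimensional space, which is excluded. Otherwise $Mk\equiv g(M)N(k)$ mod $R$ with a fixed functional $g\ne0$ on $B$ and a linear map $N\neq0$. For rank-$\tau$ elements $A$ with $g(A)\ne0$, which are dense, $\ker A\subset\ker N$. By the density principle all rank-$\tau$ kernels lie in $\ker N\ne\mathbb K^d$, a contradiction. The claim is proved.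

Complete $k_1,k_2,k_3$ to a basis. The first term of (3) is $\tau$. For the second, $B_{k_1}k_2\subset V_1\cap V_2$. For the third, $B_{k_1k_2}k_3\subset V_1\cap V_2\cap V_3$, since elements of $B_{k_1k_2}$ have image in $V_1\cap V_2$ and $Bk_3=V_3$. For $j\ge4$, elements of $B_{k_1k_2k_3}$ have image in $V_1\cap V_2\cap V_3$. Hence
$$\dim B\le\tau+(\tau-1)+(d-2)(\tau-2)=(\tau-2)d+3.$$
In Steps 2 and 3 the bound is strictly smaller, so equality forces $\sigma=\tau$. $\square$

## 7. Restriction to the span of the kernels: the upper bound

For integers $\rho,s$ put, with $m=\rho-2-2s$,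
$$\varphi_\rho(s)=ns-\binom s2+\binom{\rho-1-2s}2.$$
Since $\binom{s+1}2-s^2=-\binom s2$ and $\binom{s+m+1}2=\binom{s+1}2+\binom{m+1}2+sm$, we have
$$\varphi_\rho(s)=\binom{s+1}2+\binom{m+1}2+s(n-s)=\binom{s+m+1}2+s(n-s-m).\tag{4}$$

In this section $E\subset S_n$ has generic rank $\rho$, where $\rho$ may be any integer with $1\le\rho\le n-1$. Let $X,\sigma,\Omega$ be the kernel variety data of $E\subset\mathrm{Hom}(\mathbb K^n,(\mathbb K^n)^*)$, so that (1) reads $\dim X=\sigma+n-\rho-1$. Let $Z\subset\mathbb K^n$ be the span of all kernels of rank-$\rho$ elements, and put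
$$d=\dim Z,\qquad z=n-d=\dim Z^\perp,\qquad\tau=\rho-z.$$
If $M\in E$ has rank $\rho$, then $\ker M\subset Z$, so $M|_Z\colon Z\to(\mathbb K^n)^*$ has rank $d-(n-\rho)=\tau$. Also $d=\tau+(n-\rho)\ge\tau+1$. The variety $X$ is nondegenerate in $\mathbb P(Z)$, and
$$\operatorname{codim}_{\mathbb P(Z)}X=(d-1)-(\sigma+n-\rho-1)=\tau-\sigma\ge0.\tag{5}$$
Put
$$\mathcal T=\{M|_{Z\times Z}:M\in E\},\qquad B_0=\{M|_Z:M\in E,\ M|_{Z\times Z}=0\}\subset\mathrm{Hom}(Z,Z^\perp).$$
The elements $M\in E$ with $MZ=0$ are forms on $\mathbb K^n/Z$, so
$$\dim E\le\binom{z+1}2+\dim B_0+\dim\mathcal T.\tag{6}$$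

For $N_5$: $Z=\mathbb K^5$, $z=0$, $\mathcal T=N_5$, $B_0=0$. For the space $\mathcal A_0$ of Test 3: $Z=0\oplus\mathbb K^3$, $z=3$, $\tau=2$, $\mathcal T=0$, $B_0=\{S(t)\}$ up to the sign of $t$. For (2) with $n\ge5$: $z=\tau=2$, $\mathcal T=0$, $B_0=\mathrm{Hom}(Z,Z^\perp)$, and all images lie in the $\tau$-dimensional space $Z^\perp$.

**Proposition 8.** If $E$ (of generic rank $\rho$) is not a $\rho$-compression space, then one of the following holds:

(I) $\mathcal T=0$, and $\dim E\le\varphi_\rho(s)+3$ for $s=\tau-2$, which satisfies $0\le s\le\frac{\rho-5}2$;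

(II) $\mathcal T\ne0$, and $\dim E\le\varphi_\rho(s)$ for some integer $0\le s\le\frac{\rho-4}2$.

*Proof.* **Step 1: $\mathcal T=0$; use non-compression to reach Lemma 7.** Now $M\mapsto M|_Z$ maps $E$ onto $B_0\subset\mathrm{Hom}(Z,Z^\perp)$. Rank-$\rho$ elements $M$ give elements of rank $\tau$ with the same kernel $\ker M\subset Z$. So $B_0$ has generic rank $\tau$, $\tau\le z$, $\tau<d$, and the kernels of its rank-$\tau$ elements span $Z$.

Suppose some $V\subset Z^\perp$ with $\dim V=\tau$ contains all images of $B_0$. Let $U=Z$ and let $V'\subset\mathbb K^n$ be the common zero space of $V$. Then $\dim U=n-z=n-\rho+\tau$ and $\dim V'=n-\tau$. Moreover $U\subset V'$, because $V\subset Z^\perp$, and $u^tMv=0$ for $u\in U$, $v\in V'$, $M\in E$, because $Mu\in V$. Finally $0\le\tau\le\rho/2$, since $\rho=z+\tau\ge2\tau$. So $E$ is a $\tau$-compression space, a contradiction. Hence no such $V$ exists. In particular $z\neq\tau$, so $z\ge\tau+1$.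

Thus $B_0$ satisfies the hypotheses of Lemma 7, which gives $\tau\ge2$ and $\dim B_0\le(\tau-2)d+3$. By (6), $\dim E\le\binom{z+1}2+(\tau-2)d+3$. Put $s=\tau-2$ and $m=\rho-2-2s$. Then $z=\rho-\tau=s+m$ and $d=n-s-m$, so by the second form in (4) the bound is $\varphi_\rho(s)+3$. Finally $\rho=z+\tau\ge2\tau+1=2s+5$. This is (I).

**Step 2: if $\mathcal T\ne0$, then $\dim\mathcal Tk\ge2$ for generic $k\in X$.** Suppose instead that $\dim\mathcal Tk\le1$ for all $k\in X$. The set $X'=\{k\in X:\mathcal Tk\ne0\}$ is open in $X$, and nonempty since $X$ spans $Z$. For $k\in X'$, $\mathcal T_k$ is a hyperplane of $\mathcal T$.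

*If all $\mathcal T_k$ with $k\in X'$ coincide*, this common hyperplane kills $X'$, which spans $Z$. So it is $0$, and $\mathcal T=\langle q\rangle$. For generic $M\in E$, $M|_{Z\times Z}=\lambda q$ with $\lambda\ne0$, so $\ker M\subset\ker q$. By the density principle all rank-$\rho$ kernels lie in $\ker q$. Hence $Z\subset\ker q$ and $q=0$, a contradiction.

*Otherwise* $\mathcal T_k\neq\mathcal T_{k'}$ for a dense open set of pairs $(k,k')$ in the irreducible variety $X'\times X'$. For such a pair choose $q\in\mathcal T_{k'}\setminus\mathcal T_k$. Then $qk\ne0$, so $\mathcal Tk=\langle qk\rangle$. Since $qk'=0$, we have $q(k,k')=0$, and therefore $q'(k,k')=0$ for all $q'\in\mathcal T$. By density this holds for all pairs in $X\times X$. As $X$ spans $Z$, $\mathcal T=0$, a contradiction.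

Step 2 did not use that $E$ is non-compression; we shall use this remark in Section 11.

**Step 3: $\mathcal T\neq0$; collect the inequalities.** Let $s=\max_{k\in X}\dim B_0k$. For $k\in X$, $\mathcal Tk$ is the image of $Ek$ under the restriction $(\mathbb K^n)^*\to Z^*$, and $B_0k\subset Ek\cap Z^\perp$ lies in the kernel. So for generic $k\in X$, Step 2 gives $2\le\dim\mathcal Tk\le\sigma-s$. By Lemma 4(b), $\sigma\le\rho/2$. By (5), $z=\rho-\tau\le\rho-\sigma$, and $B_0k\subset Z^\perp$ gives $s\le z$. Together,
$$s+2\le\sigma\le\rho/2,\qquad s\le z\le\rho-\sigma\le\rho-s-2.\tag{7}$$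
In particular $0\le s\le\frac{\rho-4}2$.

Evaluating at a basis of $Z$ chosen in $X$ gives $\dim B_0\le ds=(n-z)s$. By Lemma 4(b) the forms in $\mathcal T$ vanish on $\Omega$, hence on $X$. So Lemma 5 with $c=\tau-\sigma=\rho-z-\sigma\ge0$ gives
$$\dim\mathcal T\le\binom{\rho-z-\sigma+1}2\le\binom{\rho-z-s-1}2,$$
the second inequality because $\sigma\ge s+2$. By (6),
$$\dim E\le G(z):=\binom{z+1}2+\binom{\rho-z-s-1}2+(n-z)s.$$

**Step 4: maximize over $z$.** $G$ is a quadratic polynomial in $z$ with leading coefficient $\frac12+\frac12=1$, so it is strictly convex. At the ends of the interval $[s,\rho-s-2]=[s,s+m]$ its values are $G(s)=\binom{s+1}2+\binom{m+1}2+(n-s)s$ and $G(s+m)=\binom{s+m+1}2+\binom12+(n-s-m)s$. By (4) both equal $\varphi_\rho(s)$. So $\dim E\le\varphi_\rho(s)$. This is (II). $\square$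

We now return to $\rho=r-1$ and remove the assumption that the generic rank is exactly $\rho$. For $\rho\ge4$ put, with $s$ integral,
$$N(n,\rho)=\max\Big(\big\{\varphi_\rho(s)+3:0\le s\le\tfrac{\rho-5}2\big\}\cup\big\{\varphi_\rho(\tfrac{\rho-4}2):\rho\text{ even}\big\}\Big).$$

**Corollary 9.** Let $Q\subset S_n$ be a space of matrices of rank $\le\rho$ that is not a $\rho$-compression space, and let $\rho_0$ be its generic rank. Then $Q$ is not a $\rho_0$-compression space, $1\le\rho_0\le\rho$, $\rho\ge4$, and $\dim Q\le N(n,\rho)$, with strict inequality if $\rho_0<\rho$. In particular there is no such $Q$ for $r=3,4$.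

*Proof.* A $\rho_0$-compression space is a $\rho$-compression space: keep $s$ and $V$, and shrink $U$ from dimension $n-\rho_0+s$ to $n-\rho+s$. So $Q$ is not $\rho_0$-compression. Since $Q\ne0$ (the zero space is compression), $\rho_0\ge1$. Proposition 8, applied with $\rho_0$, gives an $s$ with $0\le s\le\frac{\rho_0-4}2$ in either case. So $\rho_0\ge4$, hence $\rho\ge4$.

If $\rho_0=\rho$, then in case (I) $\dim Q\le\varphi_\rho(s)+3\le N(n,\rho)$. In case (II) either $s\le\frac{\rho-5}2$ and $\dim Q\le\varphi_\rho(s)<\varphi_\rho(s)+3\le N(n,\rho)$, or $\rho$ is even, $s=\frac{\rho-4}2$ and $\dim Q\le\varphi_\rho(s)\le N(n,\rho)$.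

If $\rho_0<\rho$, then $s\le\frac{\rho_0-4}2\le\frac{\rho-5}2$, and $\varphi_{\rho_0}(s)<\varphi_\rho(s)$, because $\rho_0-1-2s\ge3$ and $x\mapsto\binom x2$ is strictly increasing for integers $x\ge1$. So $\dim Q\le\varphi_{\rho_0}(s)+3<\varphi_\rho(s)+3\le N(n,\rho)$. $\square$

## 8. The spaces $\mathcal A_s$, $\mathcal B_s$ and $\mathcal B'_s$

The proof of Proposition 8 shows what equality should look like. In case (I), $B_0$ should be "arbitrary in $s$ rows, and a skew net in the others". In case (II), $\mathcal T$ should be a net of quadrics of rank $4$ with $z=s$. Here $\rho=r-1\ge4$.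

**Definition ($\mathcal A_s$).** Let $0\le s\le\frac{\rho-5}2$, $m=\rho-2-2s\ge3$ and $a=n-s-m=n-\rho+s+2\ge s+3$. Put
$$\mathcal A_s=\left\{\begin{pmatrix}P&B\\B^t&0_a\end{pmatrix}:P\in S_{s+m},\ B=\begin{pmatrix}*\\S(t)\oplus0\end{pmatrix},\ t\in\mathbb K^3\right\},$$
where $*$ is an arbitrary $s\times a$ block, and the lower $m\times a$ block has $S(t)$ in its upper left corner and zeros elsewhere.

For $\rho=5$, $s=0$, $n=6$ this is the space $\mathcal A_0$ of Test 3. In general $\operatorname{rk}B\le s+2$, so the ranks are at most $(s+m)+(s+2)=\rho$. By (4), $\dim\mathcal A_s=\binom{s+m+1}2+sa+3=\varphi_\rho(s)+3$.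

**Proposition 10.** $\mathcal A_s$ contains a non-compression net; in particular $\mathcal A_s$ is a non-compression space.

*Proof.* **Step 1: the net.** Write
$$\mathbb K^n=R_s\oplus P_3\oplus P_{m-3}\oplus C_3\oplus C_s\oplus C_{n-\rho-1},$$
indices being dimensions (their sum is $2s+m+2+n-\rho=n$); the first three summands carry the block $P$. Let $M(t)$ have the blocks $S(t)$ between $P_3$ and $C_3$ (and its transpose), $t_1e_1e_1^t$ on $P_3$, $t_1I$ on $P_{m-3}$, and $t_1I_s$ between $R_s$ and $C_s$ (and its transpose); all other blocks are $0$. These matrices form a net inside $\mathcal A_s$.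

**Step 2: rank and kernels.** Let $t_1\ne0$. On $P_3\oplus C_3$ the kernel consists of the $(p,c)$ with $S(t)^tp=-t\times p=0$, i.e. $p=\lambda t$, and $\lambda t_1^2e_1+t\times c=0$. The dot product with $t$ gives $\lambda t_1^3=0$, so $\lambda=0$ and $c\in\langle t\rangle$. So $M(t)$ has rank $5+(m-3)+2s=\rho$ and kernel $\langle t\rangle\oplus C_{n-\rho-1}$, with $t\in C_3$. For $t_1=0$ the rank is at most $4<\rho$. Hence the generic rank is $\rho$, and $Z=C_3\oplus C_{n-\rho-1}$, of dimension $n-\rho+2$.

**Step 3: no compression.** Suppose $U\subset V$, $s'$ exhibit the net as a compression space. By Lemma 1, $Z\subset U$. So $V^\perp$ contains the vectors $S(t)c\in P_3^*$ with $c\in C_3$, and these span $P_3^*$. Hence $V$, and so also $U$, has zero $P_3$-coordinates. Therefore $U=Z\oplus U'$ with $U'\subset R_s\oplus P_{m-3}\oplus C_s$, and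
$$s'=\dim U-(n-\rho)=2+\dim U'.$$
On the other hand, $M(e_1)$ induces a nondegenerate form $G_0$ on $R_s\oplus P_{m-3}\oplus C_s$, and for $u'\in U'$ we have $M(e_1)u'=G_0u'$, since $R_s\oplus P_{m-3}\oplus C_s$ is orthogonal to the other summands under $M(e_1)$. So $V^\perp$, of dimension $s'$, contains $P_3^*\oplus G_0U'$, and $s'\ge3+\dim U'$. This is a contradiction. So the net is non-compression, and so is every space of matrices of rank $\le\rho$ that contains it. $\square$

**Definition ($N_6$, $N_5$).** On $\mathbb K^6=\mathbb K^3\oplus\mathbb K^3\ni(x,y)$ let $N_6$ be the net of quadratic forms $q_t(x,y)=t\cdot(x\times y)$, $t\in\mathbb K^3$. Let $N_5$ be its restriction to the hyperplane $x_3=y_2$.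

In other words, $N_6$ is spanned by the $2\times2$ minors of the $2\times 3$ matrix with rows $x$ and $y$. With $x=(a,c_0,c_1)$, $y=(b,c_1,c_2)$ on the hyperplane, $N_5$ is the net of Test 2. A vector $(x,y)$ is in the radical of $q_t$ on $\mathbb K^6$ iff $t\times x=0$ and $t\times y=0$. So for $t\ne0$ the radical is $\{(\lambda t,\mu t)\}$, and $q_t$ has rank $4$ there. On the hyperplane the condition $\lambda t_3=\mu t_2$ leaves the vector $(t_2t,t_3t)$, which is the vector $v(t)$ of Test 2.

**Definition ($\mathcal B_s$, $\mathcal B'_s$).** Let $\rho=2s+4$ be even, $s\ge0$, and $a=n-s$, so $a\ge s+5$. Put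
$$\mathcal B_s\ (\text{resp. }\mathcal B'_s)=\left\{\begin{pmatrix}P&B\\B^t&T\oplus0\end{pmatrix}:P\in S_s,\ B\in\mathbb K^{s\times a}\text{ arbitrary},\ T\in N_5\ (\text{resp. }N_6)\right\},$$
where $a\ge6$ is required for $\mathcal B'_s$.

For $s=0$, $n=5$, $\mathcal B_0$ is $N_5$. The ranks are at most $2s+4=\rho$, and the dimension is $\binom{s+1}2+s(n-s)+3=\varphi_\rho(s)$ by (4) with $m=2$.

**Proposition 11.** $\mathcal B_s$ contains a non-compression net, so it is a non-compression space. $\mathcal B'_s$ is a non-compression space.

*Proof.* **Step 1: $\mathcal B_s$.** Since $a-5\ge s$, $\mathcal B_s$ contains, after ordering the coordinates suitably, the net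
$$N_5(t)\oplus\begin{pmatrix}0&t_1I_s\\t_1I_s&0\end{pmatrix}\oplus0_{n-\rho-1},$$
where $N_5(t)$ is the form $q_t$ on $\mathbb K^5$. For generic $t$ its rank is $4+2s=\rho$, and its kernel contains $v(t)$. These vectors span $\mathbb K^5$, so $Z\supset\mathbb K^5$, which is not isotropic. By Lemma 1 the net is not a compression space, hence neither is $\mathcal B_s$.

**Step 2: $\mathcal B'_s$.** Let $q=T\oplus0$ with $0\ne T\in N_6$. Then $q$ has rank $4$ on $\mathbb K^a$, and $\dim\ker q=a-4\ge s+1$. Given $0\ne k\in\ker q$, choose $B\colon\mathbb K^a\to\mathbb K^s$ with $Bk=0$ and $B|_{\ker q}$ surjective; this is possible since $\dim(\ker q/\langle k\rangle)\ge s$. Take $P=0$. If $(x,v)$ is in the kernel of the resulting matrix, then $Bv=0$ and $B^tx=-qv$. The functional $qv$ vanishes on $\ker q$, so $x^tBw=0$ for all $w\in\ker q$, and $x=0$ by surjectivity; then $qv=0$. So the kernel is $0\oplus(\ker B\cap\ker q)$, of dimension $a-4-s=n-\rho$, and it contains $k$. Hence $\mathcal B'_s$ has generic rank $\rho$, and $Z\supset\sum_q\ker q$. This sum contains the last $a-6$ coordinate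 directions and all $(\lambda t,\mu t)$, so it is all of $\mathbb K^a$, which is not isotropic. By Lemma 1, $\mathcal B'_s$ is not a compression space. $\square$

## 9. Maximizing over $s$: proof of Theorem 2

For $r=3,4$, Corollary 9 says that there is no non-compression space. Let $\rho=r-1\ge4$. By Corollary 9 the dimension of a non-compression space is at most $N(n,\rho)$. By Propositions 10 and 11, each number in the set defining $N(n,\rho)$ is the dimension of a non-compression space ($\mathcal A_s$ or $\mathcal B_s$). So $k_{\max}=N(n,\rho)-1$, and it remains to evaluate $N$. Put $D(s)=\varphi_\rho(s)+3$. Its $s^2$-coefficient is $-\frac12+2=\frac32>0$, so $D$ is convex, and on an interval of integers its maximum is attained at an end.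

**$r=5$ ($\rho=4$).** The condition $0\le s\le\frac{\rho-5}2$ is never satisfied. Only $\varphi_4(0)=\binom32=3$ occurs, so $k_{\max}=2$.

**$r\ge6$ even.** Here $\rho$ is odd and $0\le s\le s_1:=\frac{\rho-5}2=\frac{r-6}2$. So $N=\max\{D(0),D(s_1)\}$, with
$$D(0)=\binom{r-2}2+3,\qquad D(s_1)=ns_1-\binom{s_1}2+\binom42+3=ns_1-\binom{s_1}2+9.$$
Subtracting $1$ gives the stated formula.

**$r\ge7$ odd.** Let $s_0=\frac{\rho-4}2=\frac{r-5}2\ge1$. The integers $s\le\frac{\rho-5}2$ are those with $s\le s_0-1$. So $N$ is the maximum of $D(0),\dots,D(s_0-1)$ and $D_B:=\varphi_\rho(s_0)=ns_0-\binom{s_0}2+3$. By convexity, only $D(0)$, $D(s_0-1)$ and $D_B$ matter. We show that $D(s_0-1)$ can be dropped. Since $D(s_0-1)=n(s_0-1)-\binom{s_0-1}2+\binom52+3$,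
$$D(s_0-1)-D_B=-n+(s_0-1)+10=s_0+9-n.$$
If $n\ge s_0+9$, then $D(s_0-1)\le D_B$. If $n\le s_0+8$, then $n\ge r=2s_0+5$ gives $s_0\le3$, and we check the three values.

* $s_0=1$: $D(s_0-1)=D(0)$.
* $s_0=2$, so $\rho=8$, $n\le10$: $D(1)=n+13\le23<24=\binom72+3=D(0)$.
* $s_0=3$, so $\rho=10$, $n\le11$: $D(2)=2n-1+13=2n+12\le34<39=\binom92+3=D(0)$.

So $N=\max\left\{\binom{r-2}2+3,\;ns_0-\binom{s_0}2+3\right\}$, and $k_{\max}=N-1$ is as stated. This proves Theorem 2. $\blacksquare$

Which of the two terms is larger? For even $r\ge8$ with $s=\frac{r-6}2$, $\binom{r-2}2=\binom{2s+4}2=2s^2+7s+6$. So the second term is at least the first iff $ns\ge\frac{5s^2+13s}2$, i.e. $n\ge\frac{5s+13}2=\frac{5r-4}4$. For odd $r\ge7$ with $s=\frac{r-5}2$, $\binom{r-2}2=\binom{2s+3}2=2s^2+5s+3$, and the condition is $n\ge\frac{5s+9}2+\frac3s$. For $r=7$ this is $n\ge10$, which agrees with $\max\{12,n+2\}$.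

## 10. Every $k$ from $2$ to $k_{\max}$, and no smaller one: proof of Theorem 3(a)

**Step 1: existence for $2\le k\le k_{\max}$.** One of the spaces $\mathcal A_s$, $\mathcal B_s$ has dimension $N(n,\rho)=k_{\max}+1$, and it contains a non-compression net. Every subspace between the net and the whole space is non-compression, since otherwise the net would be compression. All dimensions $3,\dots,k_{\max}+1$ occur.

**Step 2: a non-compression space $E$ has dimension at least $3$.** By Corollary 9, $E$ is non-compression also for its generic rank $\rho_0\ge1$. Form $Z,\mathcal T,B_0,\tau$ as in Section 7 with $\rho_0$ in place of $\rho$.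

*If $\mathcal T\ne0$*, take $(A,k)$ generic in the incidence variety $I$ of $E$. Then $k$ is generic in $X$, and $A|_{Z\times Z}\ne0$, because $A$ is generic in $E$. This form lies in $\mathcal T_k$, since $Ak=0$. By Step 2 of Proposition 8, $\dim\mathcal Tk\ge2$. So $\dim E\ge\dim\mathcal T=\dim\mathcal Tk+\dim\mathcal T_k\ge3$.

*If $\mathcal T=0$*, then by Step 1 of Proposition 8 $B_0$ satisfies the hypotheses of Lemma 7. Let $A\in B_0$ have rank $\tau$. If $\dim B_0\le1$, then all images lie in $\operatorname{Im}A$, of dimension $\tau$, which is excluded. Suppose $\dim B_0=2$, with basis $A,A'$. Consider the subspace $H=\{k\in Z:A'k\in\operatorname{Im}A\}$. Let $C=\alpha A+\beta A'$ have rank $\tau$, and let $k\in\ker C$. If $\beta\ne0$, then $A'k=-\frac\alpha\beta Ak\in\operatorname{Im}A$. If $\beta=0$, then $k\in\ker A$, and $A'k\in\operatorname{Im}A$ by Lemma 4(a). So $H$ contains all rank-$\tau$ kernels, and $H=Z$. Then $\operatorname{Im}A'\subset\operatorname{Im}A$, and all images lie in the $\tau$-dimensional space $\operatorname{Im}A$, which is again excluded. So $\dim E\ge\dim B_0\ge3$.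 This proves Theorem 3(a). $\blacksquare$

## 11. The extremal spaces: proof of Theorem 3(b)

The listed spaces are non-compression by Propositions 10 and 11. Conversely, let $E$ be a non-compression space with $\dim E=N(n,\rho)$, $\rho=r-1$. By Corollary 9 its generic rank is $\rho$, so Proposition 8 applies with this $\rho$. We follow its two cases. The first one needs the equality case of Lemma 7.

**Lemma 12.** If equality holds in Lemma 7, there are a subspace $R\subset\mathbb K^z$ with $\dim R=\tau-2$ and bases of $\mathbb K^d$ and $\mathbb K^z/R$ such that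
$$B=\{M\in\mathrm{Hom}(\mathbb K^d,\mathbb K^z):M\bmod R\in L\},\qquad L=\{S(t)\oplus0:t\in\mathbb K^3\}\subset\mathrm{Hom}(\mathbb K^d,\mathbb K^z/R).$$

*Proof.* **Step 1: split off $R$.** By Lemma 7, $\sigma=\tau$, so we are in Step 4 of its proof, and all estimates there are equalities. So $R:=V_1\cap V_2\cap V_3$ has dimension $\tau-2$, and each term of (3) with $j\ge3$ equals $\tau-2$. In particular $B_{k_1k_2k_3}$ has dimension $(d-3)(\tau-2)$. As it is contained in $\mathrm{Hom}(\mathbb K^d/\langle k_1,k_2,k_3\rangle,R)$, which has the same dimension, the two are equal.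

If $\tau=2$, then $R=0$ and we put $L=B$, so $\dim L=3$. If $\tau\ge3$, then $d\ge\tau+1\ge4$, so there is a functional $f\ne0$ such that $B$ contains $f\otimes y$ for all $y\in R$. By Lemma 4(a), $y\in\operatorname{Im}A$ for every rank-$\tau$ element $A\in B$ with $f|_{\ker A}\ne0$. Such $A$ are dense, since otherwise, by the density principle, all kernels would lie in $\ker f$. By the density principle again, $R\subset\operatorname{Im}A$ for all rank-$\tau$ $A\in B$. Let $L=B$ mod $R$. Then $L$ has generic rank $\tau-(\tau-2)=2<d$. For $A\in B$ of rank $\tau$, $A$ mod $R$ has rank $2$ and its kernel contains $\ker A$, so the rank-$2$ kernels of $L$ span. The images of $L$ lie in no $2$-plane, since otherwise the images of $B$ would lie in a $\tau$-dimensional space. So Lemma 7 applies to $L$ and gives $\dim L\le3$. From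
$$(\tau-2)d+3=\dim B\le\dim\mathrm{Hom}(\mathbb K^d,R)+\dim L\le(\tau-2)d+3$$
we get $\dim L=3$ and $B\supset\mathrm{Hom}(\mathbb K^d,R)$, that is, $B=\{M:M\bmod R\in L\}$.

In both cases $L$ satisfies the hypotheses of Lemma 7 with generic rank $2$, and equality holds. So $\sigma=2$ for $L$, and its kernel variety is $\mathbb P^{d-1}$. It remains to identify $L$.

**Step 2: three general vectors.** By Step 4 of Lemma 7, applied to $L$, there is a dense open $\Omega\subset\mathbb K^d$ such that for $k\in\Omega$: $\dim Lk=2$; $L_k=\langle A_k\rangle$ is a line (as $3-2=1$); $\operatorname{rk}A_k=2$; and $\operatorname{Im}A_k=V_k:=Lk$. For triples $(k_1,k_2,k_3)\in\Omega^3$, with $A_i=A_{k_i}$ and $V_i=V_{k_i}$, consider these conditions: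

* $k_1,k_2,k_3$ are linearly independent;
* $V_i\ne V_j$ for $i\ne j$;
* $V_1\cap V_2\cap V_3=0$;
* $A_ik_j\ne0$ for $i\ne j$.

Each is open; the last one says that $L\to Lk_i\oplus Lk_j$ is injective. Each is satisfied by some triple: the first because $d\ge3$; the second because the images of $L$ lie in no $2$-plane; the third by the claim in Step 4 of Lemma 7; the fourth because $A_k\ne0$, so that $A_kk'\ne0$ for generic $k'$. As $\Omega^3$ is irreducible, some triple satisfies all of them. Fix it.

For $i\ne j$ we have $0\neq A_ik_j\in V_i\cap V_j$, and $V_i\ne V_j$ are $2$-planes. So $V_i\cap V_j$ is a line, spanned by $v_{ij}=v_{ji}$, say. The two lines $\langle v_{ij}\rangle,\langle v_{il}\rangle$ in $V_i$ are distinct, since $V_1\cap V_2\cap V_3=0$, so they span $V_i$. For the same reason $v_{23}\notin V_1=\langle v_{12},v_{13}\rangle$. So $v_{12},v_{13},v_{23}$ are independent, and their span contains all $V_i=\operatorname{Im}A_i$.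

**Step 3: normalize.** Define $v_{12}:=A_1k_2$ and $v_{13}:=A_1k_3$, rescale $A_2$ and $A_3$, then define $v_{23}$, so that
$$A_1k_2=v_{12},\quad A_1k_3=v_{13},\quad A_2k_1=-v_{12},\quad A_3k_1=-v_{13},\quad A_2k_3=v_{23},\quad A_3k_2=g\,v_{23}$$
with some $g\in\mathbb K$; of course $A_ik_i=0$. If $xA_1+yA_2+wA_3=0$, applying it to $k_1$ gives $y=w=0$, and then $x=0$. So $A_1,A_2,A_3$ is a basis of $L$. In the bases $k_1,k_2,k_3$ and $v_{12},v_{13},v_{23}$, the map $xA_1+yA_2+wA_3$ on $\langle k_1,k_2,k_3\rangle$ has the determinant
$$\det\begin{pmatrix}-y&x&0\\-w&0&x\\0&gw&y\end{pmatrix}=xyw(g+1).$$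
It must vanish for all $x,y,w$, because the rank is at most $2$. So $g=-1$.

**Step 4: all other vectors are in the common kernel.** Let $k\in\mathbb K^d$. Subtracting a combination of $k_2,k_3$ we reach $A_1k''=0$, since $\operatorname{Im}A_1=\langle v_{12},v_{13}\rangle$. Subtracting a multiple of $k_1$, which does not affect this, we reach $A_2k''=\delta v_{23}$, since $\operatorname{Im}A_2=\langle v_{12},v_{23}\rangle$. Write $A_3k''=\varepsilon v_{13}+\zeta v_{23}$. Since $\dim Lk'\le2$ for all $k'\in\mathbb K^d$, the vectors $A_1k'$, $A_2k'$, $A_3k'$ are dependent for $k'=xk_1+yk_2+wk_3+k''$. With these vectors as columns,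
$$\det\begin{pmatrix}y&-x&0\\w&0&-x+\varepsilon\\0&w+\delta&-y+\zeta\end{pmatrix}=xy\,\delta-yw\,\varepsilon+xw\,\zeta-y\,\varepsilon\delta=0\qquad\text{for all }x,y,w.$$
So $\delta=\varepsilon=\zeta=0$, and $k''$ is in the common kernel of $L$. Hence $\mathbb K^d$ is the sum of $\langle k_1,k_2,k_3\rangle$ and the common kernel. The sum is direct, because $A_1(xk_1+yk_2+wk_3)=yv_{12}+wv_{13}$ and $A_2k_1=-v_{12}$.

**Step 5: recognize the cross product.** We now have $A_ik_i=0$ and $A_ik_j=-A_jk_i$, so
$$\Big(\sum_it_iA_i\Big)\Big(\sum_jc_jk_j\Big)=(t_2c_3-t_3c_2)v_{23}+(t_1c_3-t_3c_1)v_{13}+(t_1c_2-t_2c_1)v_{12}.$$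
With $e_1=v_{23}$, $e_2=-v_{13}$, $e_3=v_{12}$ this is $t\times c$. Completing the bases arbitrarily in $\mathbb K^z/R$ and by the common kernel in $\mathbb K^d$, we get $L=\{S(t)\oplus0\}$. $\square$

**The case $\mathcal T=0$.** With $s=\tau-2$, Proposition 8(I) gives $\varphi_\rho(s)+3\le N(n,\rho)=\dim E\le\varphi_\rho(s)+3$. So all estimates in its proof are equalities. The space $\{M\in E:MZ=0\}$ consists of all forms on $\mathbb K^n/Z$, and $\dim B_0=(\tau-2)d+3$. By dimension, $E=\{M\in S_n:M|_Z\in B_0\}$. Lemma 12, applied to $B_0\subset\mathrm{Hom}(Z,Z^\perp)$, gives $R\subset Z^\perp$ of dimension $s$ and a description of $B_0$. Choose a basis of $Z^\perp$ that starts with a basis of $R$ and continues with lifts of the basis of $Z^\perp/R$ from Lemma 12. Choose vectors of $\mathbb K^n$ dual to this basis; they span a complement of $Z$, of dimension $z=s+m$. Together with the basis of $Z$ from Lemma 12, of size $d=n-s-m$, they form a basis of $\mathbb K^n$ in which $E$ is $\mathcal A_s$: the block $P$ on the complement is arbitrary, and the off-diagonal block has $s$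 arbitrary rows (the $R$-coordinates), while the other $m$ rows form $S(t)\oplus0$. So $E$ is congruent to $\mathcal A_s$.

**The case $\mathcal T\ne0$.** Let $s$ be as in Step 3 of Proposition 8, so $N(n,\rho)=\dim E\le\varphi_\rho(s)$.

**Step 1: the numerical data.** For $s\le\frac{\rho-5}2$ we would have $\varphi_\rho(s)<\varphi_\rho(s)+3\le N(n,\rho)$. So $s=\frac{\rho-4}2$, i.e. $\rho=2s+4$, and $\dim E=\varphi_\rho(s)$, so equality holds throughout Steps 3 and 4 of Proposition 8. By (7), $\sigma=s+2$ and $s\le z\le s+2$. Since $G$ is strictly convex, $z\in\{s,s+2\}$. If $z=s+2$, then $\dim\mathcal T\le\binom{\rho-z-\sigma+1}2=\binom12=0$, contrary to $\mathcal T\ne0$. So $z=s$, $d=n-s$, $\dim B_0=ds$, i.e. $B_0=\mathrm{Hom}(Z,Z^\perp)$, and $\dim\mathcal T=\binom{\rho-z-\sigma+1}2=\binom32=3$. All forms on $\mathbb K^n/Z$ are in $E$. By dimension, $E=\{M\in S_n:M|_{Z\times Z}\in\mathcal T\}$.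

**Step 2: $\mathcal T$ is a net of generic rank $4$ on $Z$ whose rank-$4$ kernels span $Z$.** Choose a complement $W$ of $Z$, $\dim W=s$. For $M\in E$ let $q=M|_{Z\times Z}$, and let $B\colon Z\to W^*$ be the off-diagonal part. By Step 1, $q\in\mathcal T$ and $B$ can be chosen independently and arbitrarily. For generic $M$, $\ker M\subset Z$, so $\ker M=\ker q\cap\ker B$ has dimension $\max(0,\dim\ker q-s)$. This equals $n-\rho=d-s-4\ge1$. So $\dim\ker q=d-4$, that is, $q$ has rank $4$ for generic $M$. Moreover $\ker M\subset\ker q$, and by the density principle the kernels of generic $M$ already span $Z$. So the rank-$4$ kernels of $\mathcal T$ span $Z$.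

**Step 3: the kernel variety of $\mathcal T$.** Let $X'\subset\mathbb P(Z)$ be the kernel variety of $\mathcal T$, viewed as a space of symmetric forms on $Z$, of generic rank $4\le d-1$. For this space the span of the kernels is all of $Z$, so the role of "$z$" is played by $0$, the role of "$\mathcal T$" by $\mathcal T\neq0$ itself, and "$\tau$" is $4$. By Step 2 of Proposition 8 and Lemma 4(b), $2\le\max_{k\in X'}\dim\mathcal Tk\le\frac42$, so this maximum is $2$. By (5), $X'$ has codimension $4-2=2$. So $X'$ is irreducible, nondegenerate, of codimension $2$ in $\mathbb P(Z)$, and by Lemma 4(b) it lies on all quadrics of the net $\mathcal T$. By Lemma 5, $\dim I_2(X')\le3$. Hence $\mathcal T=I_2(X')$.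

**Step 4: $\deg X'\le3$.** Let $q,q'\in\mathcal T$ be independent members of rank $4$. They define distinct irreducible quadrics, so $Y=\{q=q'=0\}$ is a complete intersection of codimension $2$ and degree $4$ that has $X'$ as a component. Hence $\deg X'\le4$. Suppose $\deg X'=4$. Then $X'$ is the only component of $Y$, with multiplicity one. The homogeneous coordinate ring modulo $(q,q')$ is Cohen–Macaulay, so it has no embedded primes. Being generically reduced, it is then reduced, so $(q,q')$ is the ideal of $X'$ and $I_2(X')=\langle q,q'\rangle$, contrary to $\dim\mathcal T=3$. So $\deg X'\le3$.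

**Step 5: classification.** An irreducible nondegenerate variety of codimension $c$ has degree at least $c+1$. So $\deg X'=3$, and $X'$ is a variety of minimal degree. By the classification of these varieties (Eisenbud–Harris, *On varieties of minimal degree (a centennial account)*, Proc. Symp. Pure Math. 46 (1987)), a variety of minimal degree and codimension $2$ is a (possibly trivial) cone over one of the rational normal scrolls $S(3)\subset\mathbb P^3$, $S(1,2)\subset\mathbb P^4$, $S(1,1,1)\subset\mathbb P^5$. In suitable linear coordinates, the $2\times2$ minors of, respectively,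
$$\begin{pmatrix}x_0&x_1&x_2\\x_1&x_2&x_3\end{pmatrix},\qquad\begin{pmatrix}a&c_0&c_1\\b&c_1&c_2\end{pmatrix},\qquad\begin{pmatrix}x_1&x_2&x_3\\y_1&y_2&y_3\end{pmatrix}$$
vanish on it. These three minors are linearly independent, so they span the three-dimensional space $I_2(X')=\mathcal T$.

For $S(3)$ all forms in $\mathcal T$ involve only the four variables $x_0,\dots,x_3$. Then all rank-$4$ members have the same kernel $\{x_0=\dots=x_3=0\}$, which does not span $Z$; this contradicts Step 2. For $S(1,2)$, $\mathcal T$ is $N_5\oplus0$. For $S(1,1,1)$, which needs $d\ge6$, $\mathcal T$ is $N_6\oplus0$. Since $E=\{M:M|_{Z\times Z}\in\mathcal T\}$ with $\dim Z=d=n-s=a$, the space $E$ is congruent to $\mathcal B_s$ or to $\mathcal B'_s$. This proves Theorem 3(b). $\blacksquare$
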